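\title{Unit norm tight frames of every length in finite-dimensional Banach spaces}

\begin{abstract}
We show that on every real or complex Banach space of dimension $n$, and for every $N\ge n$, the operator $\frac Nn I$ is a sum of $N$ rank one projections of norm one; that is, the space has a finite unit norm tight frame of length $N$. The frame vectors can be taken to be the normalized images, under a single invertible operator, of any $N$ vectors in general position. For weighted sums of such projections we determine the configurations and the weights that work for all norms simultaneously: they are the ones that work for the Euclidean norm. A three-dimensional example shows that an individual norm may admit more. The proofs are variational: one maximizes a product of determinants of unit vectors.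
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a Banach space of finite dimension $n$ over $\mathbb K=\mathbb R$ or $\mathbb C$. For $x\in X$ and $x^*\in X^*$ let $x^*\otimes x$ be the operator $z\mapsto x^*(z)x$; its trace is $x^*(x)$. We call $(x,x^*)$ a \emph{normalized pair} if
\[
\|x\|=\|x^*\|=x^*(x)=1 .
\]
Then $x^*\otimes x$ is a projection of norm one onto the line $\mathbb Kx$.

\begin{definition}
A \emph{finite unit norm tight frame} (FUNTF) of length $N$ for $X$ is a sequence of normalized pairs $(x_j,x_j^*)_{j=1}^N$ such that, for some constant $c$,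
\begin{equation}\label{eq:funtf}
\sum_{j=1}^N x_j^*\otimes x_j=c\,I,\qquad\text{that is,}\qquad \sum_{j=1}^N x_j^*(z)\,x_j=c\,z\quad(z\in X).
\end{equation}
\end{definition}

In a Hilbert space a unit vector $x$ belongs to exactly one normalized pair, namely $(x,\langle\cdot,x\rangle)$: if $|w|=1$ and $\langle x,w\rangle=1$, then $|x-w|^2=1-2+1=0$. The operator in \eqref{eq:funtf} is then self-adjoint, and \eqref{eq:funtf} says that $\sum_j|\langle z,x_j\rangle|^2=c|z|^2$ for all $z$: the unit vectors $x_j$ see every direction equally, as an orthonormal basis does, although there may be more than $n$ of them. The definition transfers this to a normed space, with norm one projections in place of orthogonal ones.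

Taking traces in \eqref{eq:funtf} gives $c=N/n$. So the right side has rank $n$, the left side has rank at most $N$, and $N\ge n$ is necessary. For $N=n$ we have $c=1$, and \eqref{eq:funtf} says that the $x_j$ form a basis with coordinate functionals $x_j^*$; a FUNTF of length $n$ is thus a basis of unit vectors whose coordinate functionals have norm one (an Auerbach basis). Such a basis exists in every space, as we recall in Section~\ref{sec:det}, and repeating it gives FUNTFs of all lengths divisible by $n$. The first length not obtained in this way is $N=3$ in dimension $n=2$. It is known that all lengths $N\ge n$ occur in $n$-dimensional Hilbert spaces (Benedetto--Fickus) and in $n$-dimensional complex spaces with a $1$-unconditional basis. The following question was posed in \cite{CFK}.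

\medskip
\noindent\emph{Does every $n$-dimensional Banach space have a FUNTF of length $N$ for all $N\ge n$?}
\medskip

The two classes just mentioned come with many isometries (unitary maps, and multiplication of the coordinates by scalars of modulus one), whereas a general norm gives us no symmetry to build on. But the case $N=n$ needs no symmetry, only an extremal argument, and this suggests a positive answer. We say that $y_1,\dots,y_N\in X$, $N\ge n$, are in \emph{general position} if every $n$ of them are linearly independent.

\begin{theorem}\label{thm:main}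
Every $n$-dimensional Banach space $X$, real or complex, has a FUNTF of length $N$ for all $N\ge n$. Moreover, given any $y_1,\dots,y_N\in X$ in general position, the FUNTF can be chosen with $x_j=Ty_j/\|Ty_j\|$ for some invertible operator $T$ on $X$.
\end{theorem}

The second sentence is a special case of a statement about weighted sums. From now on we identify $X$ with $\mathbb K^n$ equipped with a norm $\|\cdot\|$. For $x\ne0$ let
\[
D(x)=\{x^*\in X^*:\ \|x^*\|\le1,\ x^*(x)=\|x\|\}
\]
be the set of norming functionals. It is nonempty by the Hahn--Banach theorem, compact and convex, and its elements have norm exactly $1$ because $\|x\|=x^*(x)\le\|x^*\|\,\|x\|$. So $(x,x^*)$ is a normalized pair if and only if $\|x\|=1$ and $x^*\in D(x)$. For $y_1,\dots,y_N$ spanning $\mathbb K^n$, let $\mathfrak B=\mathfrak B(y)$ be the set of all $S\subset\{1,\dots,N\}$ with $|S|=n$ such that $(y_j)_{j\in S}$ is a basis, and let $\mathbf 1_S\in\mathbb R^N$ be the indicator vector of $S$.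

\begin{theorem}\label{thm:config}
Let $y_1,\dots,y_N\in\mathbb K^n$ be nonzero and spanning, and let $c=(c_1,\dots,c_N)$ with all $c_j>0$. The following are equivalent.
\begin{itemize}
\item[(i)] For every norm on $\mathbb K^n$ there are $T\in GL_n(\mathbb K)$ and $x_j^*\in D(x_j)$, where $x_j=Ty_j/\|Ty_j\|$, with $\sum_jc_j\,x_j^*\otimes x_j=I$.
\item[(ii)] The same holds for the Euclidean norm.
\item[(iii)] $c=\sum_{S\in\mathfrak B}\lambda_S\mathbf 1_S$ with $\lambda_S>0$ for all $S\in\mathfrak B$ and $\sum_{S\in\mathfrak B}\lambda_S=1$.
\end{itemize}
\end{theorem}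

Condition (iii) does not involve a norm. It asks that $c$ be a convex combination of the indicators of bases in which \emph{every} basis takes part. If only the weights are prescribed, the condition becomes simpler. Note that $\sum_jc_j\,x_j^*\otimes x_j=I$ forces $\sum_jc_j=n$, by taking traces.

\begin{theorem}\label{thm:weights}
Let $c_1,\dots,c_N>0$ with $\sum_jc_j=n$. The following are equivalent.
\begin{itemize}
\item[(a)] Every $n$-dimensional Banach space over $\mathbb K$ has normalized pairs $(x_j,x_j^*)_{j=1}^N$ with $\sum_jc_j\,x_j^*\otimes x_j=I$.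
\item[(b)] The Hilbert space $\ell_2^n$ has such pairs.
\item[(c)] $c_j\le1$ for all $j$.
\end{itemize}
\end{theorem}

Both theorems describe what works for all norms simultaneously. Example~\ref{ex:five} shows that for an individual non-Hilbertian space conditions (iii) and (c) need not be necessary.

Section~\ref{sec:det} maximizes a product of determinants over all $N$-tuples of unit vectors. This answers the question but gives no control of the vectors. Section~\ref{sec:orbit} restricts the product to the tuples $(Ty_j/\|Ty_j\|)_j$. Two things then need proof: that an extremal $T$ still yields the frame identity (Section~\ref{sec:first}) and that an extremal $T$ exists (Section~\ref{sec:min}). Sections~\ref{sec:proofs} and~\ref{sec:weights} complete the proofs of the theorems.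

\section{Products of determinants}\label{sec:det}

For $x_1,\dots,x_N\in\mathbb K^n$ and an $n$-element set $S\subset\{1,\dots,N\}$ let $\det x_S$ be the determinant of the matrix with columns $x_j$, $j\in S$, in increasing order of $j$. If $(x_j)_{j\in S}$ is a basis, let $x^*_{j,S}$ $(j\in S)$ be its coordinate functionals, so that
\begin{equation}\label{eq:basis}
\sum_{j\in S}x^*_{j,S}\otimes x_j=I,\qquad x^*_{j,S}(x_j)=1 .
\end{equation}
Expanding a vector $w$ in this basis and using linearity of the determinant in one column gives Cramer's rule:
\begin{equation}\label{eq:cramer}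
\text{replacing the column $x_j$ by $w$ multiplies $\det x_S$ by $x^*_{j,S}(w)$.}
\end{equation}

\subsection*{The case $N=n$} Choose unit vectors $x_1,\dots,x_n$ that maximize $|\det(x_1,\dots,x_n)|$. The maximum exists by compactness of the unit sphere and is positive, so the $x_j$ form a basis. By \eqref{eq:cramer} and maximality, each coordinate functional has modulus at most $1$ on unit vectors. With \eqref{eq:basis}, this is a FUNTF of length $n$.

\subsection*{The case $n=2$, $N=3$} Three vectors in the plane form three pairs, and no pair should be preferred. So choose unit vectors $x_1,x_2,x_3$ that maximize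
\[
|\det(x_1,x_2)|\cdot|\det(x_1,x_3)|\cdot|\det(x_2,x_3)| .
\]
Again the maximum exists and is positive, so each pair is a basis. Let $f=x^*_{1,\{1,2\}}$ and $g=x^*_{1,\{1,3\}}$ be the two coordinate functionals that belong to $x_1$. Replacing $x_1$ by $w/\|w\|$ multiplies the product by $|f(w)g(w)|/\|w\|^2$, so
\begin{equation}\label{eq:fg}
|f(w)\,g(w)|\le\|w\|^2\quad(w\neq0),\qquad f(x_1)=g(x_1)=1 .
\end{equation}
Only the product is controlled, and $f$ itself may have norm larger than one. In the real Euclidean plane, for instance, three lines cut the half-turn into angles $\alpha+\beta+\gamma=\pi$, the product is $\sin\alpha\sin\beta\sin\gamma$, and concavity of $\log\sin$ puts the maximum at $\alpha=\beta=\gamma=\pi/3$; there $\|f\|=1/\sin(\pi/3)>1$. What \eqref{eq:fg} does give, by differentiation at $w=x_1$, is that the \emph{mean} of $f$ and $g$ has norm one.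

\begin{lemma}\label{lem:mean}
Let $\|x\|=1$, let $f_1,\dots,f_m\in X^*$ with $f_i(x)=1$, let $\mu_1,\dots,\mu_m>0$ and $\mu=\sum_i\mu_i$. If $\prod_i|f_i(w)|^{\mu_i}\le\|w\|^{\mu}$ for all $w\ne0$, then $x$ and $x^*=\mu^{-1}\sum_i\mu_if_i$ form a normalized pair.
\end{lemma}

\begin{proof}
We have $x^*(x)=1$, so it suffices to show $\|x^*\|\le1$. Let $z\in X$ and take $w=x+tz$ with small $t>0$. Taking logarithms in the hypothesis,
\[
\sum_i\mu_i\log|1+tf_i(z)|\le\mu\log\|x+tz\|\le\mu\log(1+t\|z\|)\le\mu t\|z\| .
\]
Since $\log|1+a|=\operatorname{Re}a+O(|a|^2)$, dividing by $\mu t$ and letting $t\downarrow0$ gives $\operatorname{Re}x^*(z)\le\|z\|$. Applying this to $\theta z$, where $|\theta|=1$ and $\theta x^*(z)=|x^*(z)|$, gives $|x^*(z)|\le\|z\|$.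
\end{proof}

So put $x_1^*=\frac12(f+g)$, and let $x_2^*$ and $x_3^*$ be the means of the two coordinate functionals that belong to $x_2$ and to $x_3$. All three pairs are normalized. The sum $\sum_jx_j^*\otimes x_j$ consists of six terms $\frac12x^*_{j,S}\otimes x_j$; grouping them by the basis $S$ and using \eqref{eq:basis} three times gives $\frac12(I+I+I)=\frac32I$. This is a FUNTF of length $3$, for an arbitrary norm.

\subsection*{The general case} The argument works for all $n$ and $N$, with arbitrary exponents.

\begin{proposition}\label{prop:free}
Let $N\ge n$, let $\lambda_S\ge0$ be given for the $n$-element sets $S\subset\{1,\dots,N\}$ with $\sum_S\lambda_S=1$, and suppose that $c=\sum_S\lambda_S\mathbf 1_S$ has positive coordinates. Then every $n$-dimensional Banach space has normalized pairs $(x_j,x_j^*)_{j=1}^N$ with $\sum_jc_j\,x_j^*\otimes x_j=I$.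
\end{proposition}

\begin{proof}
Throughout, $S$ runs over the sets with $\lambda_S>0$. Maximize the continuous function
\begin{equation}\label{eq:Phi}
\Phi(x_1,\dots,x_N)=\prod_S|\det x_S|^{\lambda_S}
\end{equation}
over the compact set of $N$-tuples of unit vectors. The vectors $(1,t_j,\dots,t_j^{n-1})$ with distinct $t_j\in\mathbb R$ are in general position, since Vandermonde determinants with distinct nodes are nonzero; normalizing them shows that the maximum is positive. So at a maximizer each $(x_j)_{j\in S}$ is a basis. Fix $j$, and note that $c_j=\sum_{S\ni j}\lambda_S$. By \eqref{eq:cramer}, replacing $x_j$ by $w/\|w\|$ multiplies $\Phi$ by $\prod_{S\ni j}|x^*_{j,S}(w)|^{\lambda_S}/\|w\|^{c_j}$, and this factor is at most $1$. By Lemma~\ref{lem:mean}, $x_j$ and $x_j^*=c_j^{-1}\sum_{S\ni j}\lambda_S\,x^*_{j,S}$ form a normalized pair. By \eqref{eq:basis},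
\[
\sum_jc_j\,x_j^*\otimes x_j=\sum_S\lambda_S\sum_{j\in S}x^*_{j,S}\otimes x_j=\sum_S\lambda_SI=I .\qedhere
\]
\end{proof}

For the uniform choice of exponents,
\begin{equation}\label{eq:uniform}
\lambda_S=\binom Nn^{-1}\ \text{for all }S,\qquad c_j=\binom{N-1}{n-1}\Big/\binom Nn=\frac nN ,
\end{equation}
the conclusion reads $\sum_jx_j^*\otimes x_j=\frac NnI$. This proves the first sentence of Theorem~\ref{thm:main} and answers the question.

\section{Prescribing the configuration}\label{sec:orbit}

Proposition~\ref{prop:free} says little about the vectors it produces. The second sentence of Theorem~\ref{thm:main} prescribes them up to a linear map and normalization, and this is a real constraint. For $n=2$ and $N=4$ the cross-ratio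
\[
\frac{\det(x_1,x_3)\det(x_2,x_4)}{\det(x_1,x_4)\det(x_2,x_3)}
\]
does not change when an invertible map is applied or a vector is rescaled. The vectors $(1,0),(0,1),(1,1),(1,t)$ are in general position for $t\ne0,1$ and have cross-ratio $1/t$. So Theorem~\ref{thm:main} gives every two-dimensional space FUNTFs of length $4$ with any cross-ratio other than $0$ and $1$.

The natural attempt is to maximize $\Phi$ only over the tuples $x_j=Ty_j/\|Ty_j\|$. For $S\in\mathfrak B(y)$ and $T\in GL_n(\mathbb K)$ put
\[
h_S(T)=\sum_{j\in S}\log\|Ty_j\|-\log|\det T| .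
\]
The matrix with columns $Ty_j$, $j\in S$, has determinant $\det T\cdot\det y_S$. Dividing each column by its norm gives
\begin{equation}\label{eq:hS}
\log|\det x_S|=\log|\det y_S|-h_S(T).
\end{equation}
Thus $h_S(T)$ is large exactly when the unit vectors $(x_j)_{j\in S}$ are nearly dependent. Given nonzero $y_j$ and weights $c_j>0$, define
\begin{equation}\label{eq:F}
F(T)=\sum_{j=1}^Nc_j\log\|Ty_j\|-\log|\det T|,\qquad T\in GL_n(\mathbb K).
\end{equation}
If $c=\sum_{S\in\mathfrak B}\lambda_S\mathbf 1_S$ and $\sum\lambda_S=1$, then interchanging the sums over $S$ and $j$ gives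
\begin{equation}\label{eq:Fsum}
F=\sum_{S\in\mathfrak B}\lambda_Sh_S ,
\end{equation}
so by \eqref{eq:hS} we have $\log\Phi=\text{const}-F(T)$ on our tuples: maximizing $\Phi$ means minimizing $F$. A count is encouraging: the identity $\sum_jc_j\,x_j^*\otimes x_j=I$ consists of $n^2$ scalar equations, and so does the vanishing of the gradient of a function of the $n^2$ entries of $T$.

Both halves of the proof of Proposition~\ref{prop:free} are lost, however. We can no longer move one vector while keeping the others fixed, so there is no formula for $x_j^*$; and the domain $GL_n(\mathbb K)$ is not compact, so $F$ need not have a minimum.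

\section{The first-order condition}\label{sec:first}

Let $T$ minimize $F$ and put $x_j=Ty_j/\|Ty_j\|$. The available variations are $T\mapsto(I+tA)T$ with $A\in L(X)$, the space of operators on $X$. They move all vectors at once:
\begin{equation}\label{eq:variation}
F((I+tA)T)-F(T)=\sum_jc_j\log\|x_j+tAx_j\|-\log|\det(I+tA)| .
\end{equation}
Since $\det(I+tA)=1+t\operatorname{tr}A+O(t^2)$, the last term satisfies $\log|\det(I+tA)|=t\operatorname{Re}\operatorname{tr}A+O(t^2)$. We also use that $A(g\otimes x)=g\otimes Ax$, so $\operatorname{tr}(A(g\otimes x))=g(Ax)$, and the following fact.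

\medskip
\noindent\emph{Every real-linear functional on $L(X)$ has the form $B\mapsto\operatorname{Re}\operatorname{tr}(AB)$ for some $A\in L(X)$.} Indeed, the real-linear map sending $A$ to this functional is injective, because $\operatorname{tr}(A\bar A^{\top})=\sum_{i,k}|a_{ik}|^2$, and it acts between spaces of the same real dimension.
\medskip

Suppose first that the norm is differentiable at each $x_j$, and let $g_j\in D(x_j)$. From $\|x_j+tz\|\ge1+t\operatorname{Re}g_j(z)$, valid for both signs of $t$, we see that the derivative of the norm in direction $z$ is $\operatorname{Re}g_j(z)$. Differentiating \eqref{eq:variation} at $t=0$ gives $\operatorname{Re}\operatorname{tr}(AB)=\operatorname{Re}\operatorname{tr}A$ for all $A$, where $B=\sum_jc_j\,g_j\otimes x_j$. So every real-linear functional vanishes at $B-I$, and $B=I$.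

Without differentiability the functionals have to be chosen. In $\ell_1^2$ with $y_j=e_j$ and $c_j=1$, the inequality $|\det(u,v)|\le\|u\|_1\|v\|_1$ shows that $T=I$ minimizes $F$; here $D(e_1)$ consists of all $z\mapsto z_1+az_2$ with $|a|\le1$, and only $a=0$ gives the identity. In general, one-sided derivatives produce for each direction $A$ a choice of functionals that satisfies an inequality, and convexity of the sets $D(x_j)$ turns these into a single choice that satisfies the identity.

\begin{lemma}\label{lem:first}
Let $y_j\ne0$ and $c_j>0$, and suppose that $F$ has a minimum at $T$. Put $x_j=Ty_j/\|Ty_j\|$. Then there are $x_j^*\in D(x_j)$ with $\sum_jc_j\,x_j^*\otimes x_j=I$.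
\end{lemma}

\begin{proof}
Let $\mathcal K=\{\sum_jc_j\,g_j\otimes x_j:\ g_j\in D(x_j)\}$. It is the image of the compact convex set $\prod_jD(x_j)$ under a linear map, hence compact and convex. We must show $I\in\mathcal K$.

\emph{Claim: for each $A\in L(X)$ there is $B\in\mathcal K$ with $\operatorname{Re}\operatorname{tr}(AB)\ge\operatorname{Re}\operatorname{tr}A$.} For small $t>0$ the operator $I+tA$ is invertible and the quantity \eqref{eq:variation} is nonnegative. We need an upper bound for $\|x_j+tAx_j\|$, and a functional that norms $x_j$ gives only a lower bound. So we norm the perturbed vector: choose $g_{j,t}\in D(x_j+tAx_j)$. Using $\log r\le r-1$ and $\operatorname{Re}g_{j,t}(x_j)\le1$,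
\begin{align*}
\log\|x_j+tAx_j\|&\le\|x_j+tAx_j\|-1\\
&=\operatorname{Re}g_{j,t}(x_j)-1+t\operatorname{Re}g_{j,t}(Ax_j)\le t\operatorname{Re}g_{j,t}(Ax_j).
\end{align*}
Multiply by $c_j>0$, sum over $j$, and divide by $t$:
\[
\sum_jc_j\operatorname{Re}g_{j,t}(Ax_j)\ge\operatorname{Re}\operatorname{tr}A-O(t).
\]
The unit ball of $X^*$ is compact, so there are $t_k\downarrow0$ with $g_{j,t_k}\to g_j$ for all $j$. Then $\|g_j\|\le1$ and
\[
g_j(x_j)=\lim_kg_{j,t_k}(x_j+t_kAx_j)=\lim_k\|x_j+t_kAx_j\|=1,
\]
so $g_j\in D(x_j)$. In the limit $\sum_jc_j\operatorname{Re}g_j(Ax_j)\ge\operatorname{Re}\operatorname{tr}A$, and the left side is $\operatorname{Re}\operatorname{tr}(AB)$ for $B=\sum_jc_j\,g_j\otimes x_j\in\mathcal K$. This proves the claim.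

A point outside a compact convex subset of a finite-dimensional real vector space is strictly separated from it by a linear functional. So if $I\notin\mathcal K$, there is $A$ with $\operatorname{Re}\operatorname{tr}(AB)<\operatorname{Re}\operatorname{tr}(AI)$ for all $B\in\mathcal K$, contrary to the claim.
\end{proof}

The lemma assumes nothing about the configuration or the weights beyond $y_j\neq0$ and $c_j>0$. Condition (iii) of Theorem~\ref{thm:config} enters only through the existence of the minimum.

\section{Existence of the minimum}\label{sec:min}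

By \eqref{eq:hS} and \eqref{eq:Fsum}, $F$ is bounded below whenever $c$ is a convex combination of indicators of bases, because determinants of unit vectors are bounded. The infimum need not be attained if some basis has coefficient zero.

\begin{example}\label{ex:boundary}
In the Euclidean plane let $y=(e_1,e_2,e_1+e_2)$ and $c=(1,\frac12,\frac12)$. All three pairs are bases. A representation of $c$ has $\lambda_{\{1,2\}}+\lambda_{\{1,3\}}=c_1=1$, which forces $\lambda_{\{2,3\}}=0$, and $F=\frac12h_{\{1,2\}}+\frac12h_{\{1,3\}}$. Two unit vectors have $|\det|\le1$ with equality only if they are orthogonal, so \eqref{eq:hS} gives $F\ge0$, and $F(T)=0$ would make $Ty_1\neq0$ orthogonal to the basis $Ty_2,Ty_3$. Thus $F>0$, while $F(\operatorname{diag}(s,1))=\frac14\log(1+s^2)\to0$ as $s\downarrow0$. Along this sequence $x_2$ and $x_3$ merge: nothing in $F$ keeps $h_{\{2,3\}}$ bounded.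
\end{example}

If all $\lambda_S$ are positive, every $h_S$ is bounded on a sublevel set of $F$, and no basis degenerates. The sublevel sets are still not compact, because $F$ has symmetries: $F(sT)=F(T)$ for $s>0$ when $\sum_jc_j=n$, and there can be more. For $y=(e_1,e_1,e_2)$ and $c=(\frac12,\frac12,1)$ we have $F(T\Delta)=F(T)$ for every positive diagonal matrix $\Delta$. The proof below compares the lengths $\|Ty_i\|$ and $\|Ty_j\|$ whenever $y_i$ can be exchanged for $y_j$ in a basis, and shows that where no chain of exchanges is available the space splits and a symmetry of this kind is available instead.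

\begin{lemma}\label{lem:min}
Let $y_1,\dots,y_N$ span $\mathbb K^n$, and let $c=\sum_{S\in\mathfrak B}\lambda_S\mathbf 1_S$ with $\lambda_S>0$ for all $S\in\mathfrak B$, $\sum\lambda_S=1$, and $c_j>0$ for all $j$. Then all $y_j\ne0$, and for any norm $F$ attains its minimum on $GL_n(\mathbb K)$.
\end{lemma}

\begin{proof}
A zero vector lies in no basis and would have $c_j=0$; so $y_j\ne0$. Summing coordinates gives $\sum_jc_j=\sum_S\lambda_S|S|=n$. Write $\rho_j=\rho_j(T)=\log\|Ty_j\|$ and $M=F(I)$.

\emph{Step 1: each $h_S$ is bounded where $F\le M$.} Let $C_0$ be the maximum of $|\det(v_1,\dots,v_n)|$ over unit vectors $v_i$. By \eqref{eq:hS}, $h_S(T)\ge\log|\det y_S|-\log C_0$, so there is $C\ge0$ with $h_S(T)\ge-C$ for all $S\in\mathfrak B$ and all $T$. If $F(T)\le M$, then \eqref{eq:Fsum} gives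
\[
\lambda_Sh_S(T)=F(T)-\sum_{S'\ne S}\lambda_{S'}h_{S'}(T)\le M+C(1-\lambda_S)\le M+C .
\]
Dividing by $\lambda_S>0$, we obtain a constant $L$ with $|h_S(T)|\le L$ for all $S\in\mathfrak B$ whenever $F(T)\le M$.

\emph{Step 2: exchanges compare lengths.} For $i\ne j$ write $i\sim j$ if there is $S\in\mathfrak B$ with $i\in S$, $j\notin S$ and $S'=(S\setminus\{i\})\cup\{j\}\in\mathfrak B$. Interchanging $S$ and $S'$ shows that $\sim$ is symmetric. If $i\sim j$ and $F(T)\le M$, then $|\rho_i-\rho_j|=|h_S-h_{S'}|\le2L$, since all other terms cancel. Let $J_1,\dots,J_p$ be the connected components of the graph on $\{1,\dots,N\}$ with edges $i\sim j$. Two indices in one component are joined by a path with fewer than $N$ edges, so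
\begin{equation}\label{eq:compare}
|\rho_i-\rho_j|\le2LN\quad\text{if $i,j\in J_k$ and $F(T)\le M$.}
\end{equation}

\emph{Step 3: the components split the space.} Fix $S\in\mathfrak B$ and let $V_k=\operatorname{span}\{y_i:i\in S\cap J_k\}$. The sets $S\cap J_k$ partition the basis, so $\mathbb K^n=\bigoplus_kV_k$. We claim that $y_j\in V_k$ for $j\in J_k$. For $j\in S$ this is the definition of $V_k$. For $j\notin S$ expand $y_j$ in the basis $(y_i)_{i\in S}$. If the coefficient at $i$ is nonzero, then $(S\setminus\{i\})\cup\{j\}\in\mathfrak B$ by \eqref{eq:cramer}, so $i\sim j$ and $i\in J_k$. This proves the claim. Now let $S'\in\mathfrak B$ be arbitrary. The vectors $y_j$, $j\in S'\cap J_k$, are independent and lie in $V_k$, so $|S'\cap J_k|\le\dim V_k$. Both sides sum over $k$ to $n$, so equality holds for each $k$. Hence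
\begin{equation}\label{eq:dim}
\sum_{j\in J_k}c_j=\sum_{S'\in\mathfrak B}\lambda_{S'}|S'\cap J_k|=\dim V_k .
\end{equation}

\emph{Step 4: normalization.} For $s_1,\dots,s_p>0$ let $\Delta$ act as multiplication by $s_k$ on $V_k$. Then $T\Delta y_j=s_kTy_j$ for $j\in J_k$ and $\det\Delta=\prod_ks_k^{\dim V_k}$, so by \eqref{eq:dim}
\[
F(T\Delta)=F(T)+\sum_k\Big(\sum_{j\in J_k}c_j-\dim V_k\Big)\log s_k=F(T).
\]
Given $T$ with $F(T)\le M$, take $s_k=1/\max_{j\in J_k}\|Ty_j\|$. Then $T\Delta$ has the same value of $F$ and belongs to
\[
\mathcal Q=\{T\in GL_n(\mathbb K):\ F(T)\le M,\ \max_{j\in J_k}\|Ty_j\|=1\text{ for all }k\}.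
\]
So $\mathcal Q$ is nonempty (start from $T=I$), and $\inf F=\inf_{\mathcal Q}F$.

\emph{Step 5: $\mathcal Q$ is compact.} For $T\in\mathcal Q$ the largest $\rho_j$ in each component is $0$, so $-2LN\le\rho_j\le0$ for all $j$ by \eqref{eq:compare}. The upper bound gives $\|Ty_i\|\le1$ on the basis $(y_i)_{i\in S}$, so $\mathcal Q$ is bounded in $L(X)$. The lower bound gives
\[
\log|\det T|=\sum_jc_j\rho_j-F(T)\ge-2LNn-M .
\]
Therefore a limit in $L(X)$ of elements of $\mathcal Q$ is invertible, and it lies in $\mathcal Q$ by continuity of $F$ and of the norm. So $\mathcal Q$ is closed and bounded, and the continuous function $F$ attains its minimum on $\mathcal Q$.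
\end{proof}

For vectors in general position there are only two pictures. If $N>n$, any two indices are joined by an edge, $p=1$, and Step~4 is a scalar normalization. If $N=n$, there are no edges, and each vector is normalized separately.

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:config}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:config}]
(iii)$\Rightarrow$(i): for any norm, $F$ attains its minimum by Lemma~\ref{lem:min}, and Lemma~\ref{lem:first} gives the functionals. (i)$\Rightarrow$(ii) is trivial.

(ii)$\Rightarrow$(iii): We must produce coefficients indexed by bases from a single matrix identity, and the tool for this is the Cauchy--Binet formula: if $P$ is an $n\times N$ matrix and $Q$ an $N\times n$ matrix, then $\det(PQ)=\sum_{|S|=n}\det P_S\det Q^S$, where $P_S$ keeps the columns and $Q^S$ the rows indexed by $S$. For the Euclidean norm $x_j^*=\langle\cdot,x_j\rangle$, so $x_j^*\otimes x_j$ has matrix $x_j\bar x_j^{\top}$ and (ii) reads $\sum_jc_jx_j\bar x_j^{\top}=I$. Introduce variables $t\in(0,\infty)^N$ and let $P$ have columns $c_jt_jx_j$ and $Q$ have rows $\bar x_j^{\top}$.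 Then
\begin{equation}\label{eq:CB}
\det\Big(\sum_jc_jt_j\,x_j\bar x_j^{\top}\Big)=\sum_{|S|=n}\lambda_S\prod_{j\in S}t_j,\qquad\lambda_S=|\det x_S|^2\prod_{j\in S}c_j .
\end{equation}
Here $\lambda_S\geq0$, and $\lambda_S>0$ if and only if $S\in\mathfrak B(x)$. Moreover $\mathfrak B(x)=\mathfrak B(y)$, because $x_j$ is a nonzero multiple of $Ty_j$ and $T$ is invertible. At $t=(1,\dots,1)$ the matrix in \eqref{eq:CB} is $I$, so $\sum_S\lambda_S=1$. Now put $t_j=1+s$ for one index $j$ and leave the other variables equal to $1$. The left side is $\det(I+sc_jx_j\bar x_j^{\top})$, with derivative $\operatorname{tr}(c_jx_j\bar x_j^{\top})=c_j|x_j|^2=c_j$ at $s=0$; the right side is $1+s\sum_{S\ni j}\lambda_S$. Hence $c_j=\sum_{S\ni j}\lambda_S$ for all $j$, which is (iii).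
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first sentence was proved in Section~\ref{sec:det}. Let $y_1,\dots,y_N$ be in general position. Then $\mathfrak B$ consists of all $n$-element sets, so by \eqref{eq:uniform} the weights $c_j=n/N$ satisfy (iii) of Theorem~\ref{thm:config}. By (i) there are an invertible $T$ and $x_j^*\in D(x_j)$, where $x_j=Ty_j/\|Ty_j\|$, with $\sum_jx_j^*\otimes x_j=\frac NnI$. These pairs are a FUNTF of length $N$, and its vectors are again in general position.
\end{proof}

\section{Weights}\label{sec:weights}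

To apply Proposition~\ref{prop:free} to given weights we need to know which vectors $c$ are convex combinations of the $\mathbf 1_S$.

\begin{lemma}\label{lem:hyper}
The set $\mathcal P=\{b\in[0,1]^N:\ \sum_jb_j=n\}$ is the convex hull of the vectors $\mathbf 1_S$, $|S|=n$.
\end{lemma}

\begin{proof}
The set $\mathcal P$ is compact and convex and contains each $\mathbf 1_S$. A compact convex subset of $\mathbb R^N$ is the convex hull of its extreme points, so it suffices to show that an extreme point has all coordinates in $\{0,1\}$. Let $b\in\mathcal P$ have a coordinate $b_i\in(0,1)$. Since the sum $n$ is an integer, there is a second coordinate $b_k\in(0,1)$. For small $\varepsilon>0$ both points $b\pm\varepsilon(e_i-e_k)$ lie in $\mathcal P$, and $b$ is their midpoint.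
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weights}]
(a)$\Rightarrow$(b) is trivial. (b)$\Rightarrow$(c): apply $\sum_jc_j\langle\cdot,x_j\rangle x_j=I$ to $x_i$ and take the inner product with $x_i$:
\begin{equation}\label{eq:hilb}
1=\sum_jc_j|\langle x_i,x_j\rangle|^2\ge c_i .
\end{equation}
(c)$\Rightarrow$(a): we have $c\in\mathcal P$, and in particular $n=\sum_jc_j\le N$. By Lemma~\ref{lem:hyper}, $c$ is a convex combination of the $\mathbf 1_S$, and Proposition~\ref{prop:free} applies.
\end{proof}

\begin{remark}\label{rem:generic}
Let $N>n$, let $y_1,\dots,y_N$ be in general position, and let $c_j>0$. Then (iii) of Theorem~\ref{thm:config} holds if and only if $\sum_jc_j=n$ and $c_j<1$ for all $j$. Indeed, under (iii) some $S$ omits $j$ and has $\lambda_S>0$, so $c_j=\sum_{S\ni j}\lambda_S<1$. Conversely, let $b=(\frac nN,\dots,\frac nN)=\binom Nn^{-1}\sum_S\mathbf 1_S$. For small $\varepsilon>0$ the vector $c'=(c-\varepsilon b)/(1-\varepsilon)$ has coordinates in $(0,1)$ and sum $n$, so it is a convex combination of the $\mathbf 1_S$ by Lemma~\ref{lem:hyper}; then $c=\varepsilon b+(1-\varepsilon)c'$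 is one with all coefficients positive. The excluded value $c_i=1$ is explained by \eqref{eq:hilb}: it makes $x_i$ orthogonal to all other $x_j$, which then lie in a hyperplane, as in the limit in Example~\ref{ex:boundary}.
\end{remark}

For a general norm, the computation \eqref{eq:hilb} becomes $1=\sum_jc_j\,x_j^*(x_i)\,x_i^*(x_j)$, and the terms with $j\ne i$ can be negative. This leaves room for a weight larger than one.

\begin{example}\label{ex:five}
We construct a norm on $\mathbb R^3=\mathbb R\oplus\mathbb R^2$ and a FUNTF of length $5$ in which one pair occurs twice. Let $u_1=(1,0)$, $u_2=(-\frac12,\frac{\sqrt3}2)$, $u_3=(-\frac12,-\frac{\sqrt3}2)$. These are Euclidean unit vectors with $u_i\cdot u_j=-\frac12$ for $i\ne j$ and $\sum_iu_i=0$, and $\sum_iu_iu_i^{\top}=\frac32I$: the diagonal entries are $1+\frac14+\frac14$ and $0+\frac34+\frac34$, and the off-diagonal entry is $0-\frac{\sqrt3}4+\frac{\sqrt3}4$. Identify functionals with vectors by the dot product, and try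
\[
e=e^*=(1,0),\qquad y_i=(a,u_i),\qquad y_i^*=(-a,(1+a^2)u_i)\qquad(i=1,2,3).
\]
The factor $1+a^2$ makes $y_i^*(y_i)=1$, and the sign makes $e^*(y_i)\,y_i^*(e)=-a^2$ negative. The matrix of $y_i^*\otimes y_i$ is $y_i(y_i^*)^{\top}$. Its off-diagonal blocks are multiples of $u_i$, independent of $i$, and cancel in the sum. So
\[
2\,e^*\otimes e+\sum_{i=1}^3y_i^*\otimes y_i=\operatorname{diag}\big(2-3a^2,\ \tfrac32(1+a^2),\ \tfrac32(1+a^2)\big).
\]
This is a multiple of $I$ when $9a^2=1$. Take $a=\frac13$, so that $y_i=(\frac13,u_i)$, $y_i^*=(-\frac13,\frac{10}9u_i)$, and the sum is $\frac53I$.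

It remains to choose the norm. The vectors $e,y_1,y_2,y_3$ span $\mathbb R^3$, so $\operatorname{conv}\{\pm e,\pm y_1,\pm y_2,\pm y_3\}$ is the unit ball of a norm, and the norm of a functional is the largest of its absolute values at these four vectors. We have
\[
e^*(e)=1,\quad e^*(y_i)=\tfrac13,\quad y_i^*(e)=-\tfrac13,\quad y_i^*(y_i)=1,\quad y_i^*(y_j)=-\tfrac19-\tfrac59=-\tfrac23\ \ (i\ne j).
\]
So all four functionals have norm $1$. Each of the four vectors lies in the ball and has value $1$ under a functional of norm $1$, so it has norm $1$. Thus $(e,e^*),(e,e^*),(y_1,y_1^*),(y_2,y_2^*),(y_3,y_3^*)$ is a FUNTF of length $5$.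

Dividing by $\frac53$ and merging the repeated pair gives the identity with weights $(\frac65,\frac35,\frac35,\frac35)$. Condition (c) of Theorem~\ref{thm:weights} fails, and these weights are impossible in $\ell_2^3$. Likewise, the configuration $(e,e,y_1,y_2,y_3)$ with all weights $\frac35$ works for this norm with $T=I$, but (iii) of Theorem~\ref{thm:config} fails: no basis contains both copies of $e$, so (iii) would give $c_1+c_2=\sum_S\lambda_S|S\cap\{1,2\}|\le1$, while $c_1+c_2=\frac65$.
\end{example}

\begin{thebibliography}{9}
\bibitem{CFK} J.A. Ch\'avez-Dom\'inguez, D. Freeman, and K. Kornelson, \emph{Frame potential for finite-dimensional Banach spaces}, arXiv:1804.03677 (2018).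
\end{thebibliography}
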